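\title{Adapted metrics for partially hyperbolic sets with expanding volumes}

\begin{abstract}
Let $\Lambda$ be a compact invariant set of a $C^1$ vector field, with a dominated splitting $E\oplus F$ such that $E$ is uniformly contracted and $k$-dimensional volumes in $F$ are uniformly expanded. We prove that there is a $C^\infty$ Riemannian metric in which domination, contraction and volume expansion all hold with multiplicative constant $1$, at rates as close as desired to the given ones. This proves a conjecture of Araujo and Salgado. The metric is a weighted geometric mean of the pull-backs of a reference metric along the orbit. The mean is defined by a differential equation on the space of inner products that is compatible with duals and exterior powers, so that Jensen's inequality gives all estimates at once. The same construction removes the constants from any finite family of inequalities that bound maximal growth from above and minimal growth from below in the exterior powers of the summands of an invariant splitting.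
\end{abstract}

\section{Introduction}\label{sec:intro}

Uniform contraction along a flow is expressed by an inequality $|DX_tv|\le Ke^{-\lambda t}|v|$. A change of the Riemannian metric on a compact manifold keeps the rate $\lambda$ and changes the constant $K$. If $K>1$, the inequality guarantees no contraction before time $(\log K)/\lambda$. If $K=1$, contraction is seen at every instant, and the inequality can be differentiated at $t=0$ to become a pointwise condition on the vector field and its first derivative. It is therefore natural to ask for a metric in which the constant is $1$ and, when several such inequalities hold, for one metric that serves all of them.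

\subsection*{The problem}
Throughout, $M$ is a connected compact $C^\infty$ manifold of dimension $n\ge3$, with or without boundary, and $X$ is a $C^1$ vector field on $M$, inwardly transverse to $\partial M$ if $\partial M\neq\emptyset$, with flow $\{X_t\}$. The set $\Lambda\subset M$ is nonempty, compact and invariant: $X_t(\Lambda)=\Lambda$. A Riemannian metric induces a norm on $\wedge^kTM$ for which $|v_1\wedge\dots\wedge v_k|$ is the volume of the parallelepiped spanned by $v_1,\dots,v_k$. A \emph{$k$-frame} is a linearly independent $k$-tuple of vectors.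

Let $T_\Lambda M=E\oplus F$ be a continuous $DX_t$-invariant splitting with $E_x\ne\{0\}$ and $F_x\neq\{0\}$ for all $x\in\Lambda$. It is \emph{dominated} if there are $K,\lambda>0$ with
\begin{equation}\tag{D}\label{eq:D}
\|DX_t|E_x\|\cdot\|DX_{-t}|F_{X_t(x)}\|\le Ke^{-\lambda t}\qquad(x\in\Lambda,\ t\ge0).
\end{equation}
The first factor is the largest stretching of a vector of $E_x$, and the second is the reciprocal of the smallest stretching of a vector of $F_x$. The set $\Lambda$ is \emph{partially hyperbolic} with splitting $E\oplus F$ if, in addition, $E$ is uniformly contracted: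
\begin{equation}\tag{C}\label{eq:C}
\|DX_t|E_x\|\le Ke^{-\lambda t}\qquad(x\in\Lambda,\ t\ge0).
\end{equation}
Assume that $\dim F_x=d_F\ge2$ is constant, and let $2\le k\le d_F$. All $k$-subspaces of $F$ are \emph{volume-expanding} if there are $C,\lambda>0$ with
\begin{equation}\tag{V$_k$}\label{eq:V}
|\wedge^kDX_t(v_1\wedge\dots\wedge v_k)|\ge Ce^{\lambda t}|v_1\wedge\dots\wedge v_k|
\end{equation}
for all $t>0$, all $x\in\Lambda$ and every $k$-frame $v_1,\dots,v_k$ in $F_x$. A Riemannian metric on $M$ is \emph{adapted} if \eqref{eq:D}, \eqref{eq:C} and \eqref{eq:V} hold for its norms with $K=C=1$ and some $\lambda>0$.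

The flow direction explains why one asks for expansion of volumes rather than of vectors. Write $X=X^E+X^F$ on $\Lambda$. The component $X^E$ is continuous, hence bounded, and $X^E(x)=DX_tX^E(X_{-t}x)$, so \eqref{eq:C} forces $X^E=0$: the vector $X(x)$ lies in $F_x$. Since $DX_tX(x)=X(X_tx)$ stays bounded, \eqref{eq:V} with $k=1$ would force $X=0$ on $\Lambda$. Thus $k=2$ is the first value that allows regular orbits.

The following conjecture is posed by Araujo and Salgado \cite{AS}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\Lambda$ is partially hyperbolic with splitting $E\oplus F$, $\dim F_x=d_F\ge2$ is constant, $2\le k\le d_F$, and all $k$-subspaces of $F$ are volume-expanding, then there is an adapted Riemannian metric on $M$, which may depend on $\Lambda$, the splitting and $k$.}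
\medskip

Two observations suggest that the conjecture is true. When $\Lambda$ is a singularity of $X$, a Jordan basis gives an adapted metric (Example~\ref{ex:sing}). And \eqref{eq:C} alone is normalized by an arithmetic average: for $0<\lambda'<\lambda$ the inner product $|v|_*^2=\int_0^\infty e^{2\lambda't}|DX_tv|^2\,dt$ on $E_x$ satisfies
\[
|DX_sv|_*^2=e^{-2\lambda's}\int_s^\infty e^{2\lambda't}|DX_tv|^2\,dt\le e^{-2\lambda's}|v|_*^2 .
\]
This device does not settle the conjecture. Used for \eqref{eq:V}, it produces an inner product on $\wedge^kF_x$, and there is no reason for it to be induced by an inner product on $F_x$: for $d_F=4$ and $k=2$, inner products on $\wedge^2F_x$ depend on $21$ parameters and those on $F_x$ on $10$. Moreover \eqref{eq:D} couples the metric on $E$ with the metric on $F$, so a correction on $F$ made for the sake of \eqref{eq:V} changes the constant in \eqref{eq:D}.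

\subsection*{Results}
Fix a $C^\infty$ metric $g_0$ on $M$. Under the hypotheses of the conjecture, \eqref{eq:D}, \eqref{eq:C} and \eqref{eq:V} hold for $g_0$ with constants $K\ge1$, $0<C\le1$ and a common rate $\lambda>0$.

\begin{theorem}\label{thm:A}
Let $\Lambda$, $E\oplus F$ and $k$ be as in the conjecture, with constants $K\ge1$, $C\le1$, $\lambda$ with respect to $g_0$. For every $0<\lambda'<\lambda$ there is a $C^\infty$ Riemannian metric $g$ on $M$ such that for all $x\in\Lambda$, $t\ge0$ and every $k$-frame $v_1,\dots,v_k$ in $F_x$,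
\begin{gather*}
\|DX_t|E_x\|_g\,\|DX_{-t}|F_{X_t(x)}\|_g\le e^{-\lambda't},\qquad\|DX_t|E_x\|_g\le e^{-\lambda't},\\
|\wedge^kDX_t(v_1\wedge\dots\wedge v_k)|_g\ge e^{\lambda't}\,|v_1\wedge\dots\wedge v_k|_g .
\end{gather*}
In particular, the conjecture is true.
\end{theorem}

The construction of $g$ does not use the three inequalities, and it treats a whole class of them. An \emph{invariant subbundle} is a family of subspaces $Z_x\subset T_xM$, $x\in\Lambda$, of constant dimension $r\ge1$, locally spanned by continuous frames, with $DX_tZ_x=Z_{X_tx}$. For a metric $g$ and $1\le j\le r$ put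
\[
a^g_{Z,j}(t,x)=\max_{0\ne w\in\wedge^jZ_x}\log\frac{|\wedge^jDX_tw|_g}{|w|_g},\qquad
b^g_{Z,j}(t,x)=\min_{0\ne w\in\wedge^jZ_x}\log\frac{|\wedge^jDX_tw|_g}{|w|_g}.
\]
For a splitting $T_\Lambda M=E^1\oplus\dots\oplus E^m$ into invariant subbundles we abbreviate $a^g_{ij}=a^g_{E^i,j}$ and $b^g_{ij}=b^g_{E^i,j}$.

\begin{theorem}\label{thm:B}
Let $T_\Lambda M=E^1\oplus\dots\oplus E^m$ be a continuous $DX_t$-invariant splitting with constant ranks, not necessarily dominated. Let finitely many inequalities
\begin{equation}\label{eq:family}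
\sum_{i,j}c_{ij}\,a^{g_0}_{ij}(t,x)-\sum_{i,j}c'_{ij}\,b^{g_0}_{ij}(t,x)\le\kappa+\rho t\qquad(x\in\Lambda,\ t\ge0),\qquad c_{ij},c'_{ij}\ge0,
\end{equation}
be given, each with its own $c,c',\kappa,\rho$. For every $\eta>0$ there is one $C^\infty$ metric $g$ on $M$ for which all of them hold with $g_0$ replaced by $g$, $\kappa$ by $0$ and $\rho$ by $\rho+\eta$. Conversely, if an inequality of this form holds for some metric $g$ with constants $(\kappa,\rho)$, then it holds for $g_0$ with the same $\rho$ and another $\kappa$.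
\end{theorem}

The proof has four steps. Section~\ref{sec:rates} reduces the inequalities with $\kappa=0$ to pointwise bounds on the eigenvalues of the Lie derivative $\mathcal{L}_Xg$. On line bundles these bounds are achieved by a geometric mean of the pull-backs of $g_0$ (Section~\ref{sec:line}). The geometric mean solves a differential equation that makes sense in every rank; Sections~\ref{sec:ode} and~\ref{sec:mean} solve it and obtain a continuous metric on $T_\Lambda M$ that is differentiable along the flow. Section~\ref{sec:smooth} approximates this metric together with its derivative along the flow by a smooth one. The theorems follow in Section~\ref{sec:proof}. Section~\ref{sec:cons} derives a statement on optimal rates and an infinitesimal criterion, and shows by an example that the optimal rate of volume expansion need not be realized.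

\section{Growth and infinitesimal rates}\label{sec:rates}

\subsection*{The flow}
Since $X$ is $C^1$, the maps $X_t$ and $DX_t$ are jointly continuous in $(t,x)$, and $\partial_tDX_t=DX(X_t)\,DX_t$ in charts. If $\partial M\ne\emptyset$, a function that defines $\partial M$ and is positive inside increases strictly along $X$ at boundary points. Hence orbits leave $\partial M$ at once and cannot return, the flow is defined on $M$ for all $t\ge0$, and $X_t(M)\subset\operatorname{int}M$ for $t>0$. In particular $\Lambda=X_1(\Lambda)\subset\operatorname{int}M$.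

For a symmetric $2$-tensor field $h$, written in charts as a symmetric matrix, the pull-back is $X_t^*h(x)=DX_t(x)^Th(X_tx)DX_t(x)$, and $\mathcal{L}_Xh=\frac{d}{dt}\big|_{t=0}X_t^*h$ wherever this derivative exists. If $h$ is $C^1$, then
\begin{equation}\label{eq:lie}
\mathcal{L}_Xh=Xh+DX^Th+h\,DX,
\end{equation}
where $Xh$ is the derivative of the components along $X$. This tensor is continuous, and $\frac{d}{dt}X_t^*h=X_t^*\mathcal{L}_Xh$ by the flow property. We write $|h|_{g_0}=\max_{v\neq0}|h(v,v)|/g_0(v,v)$.

\subsection*{Quadratic forms}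
Let $V$ be a real vector space of dimension $r$ and $\operatorname{Sym}^+(V)$ the set of its inner products, an open subset of the space of symmetric bilinear forms. We write $B(v)=B(v,v)$, and $B\le B'$ if $B(v)\le B'(v)$ for all $v$. A form $B$ is also a map $V\to V^*$, $v\mapsto B(v,\cdot)$. For $Q\in\operatorname{Sym}^+(V)$ and symmetric $B$, the spectral theorem gives a basis $e_1,\dots,e_r$ with $Q(e_a,e_b)=\delta_{ab}$ and $B(e_a,e_b)=\mu_a\delta_{ab}$. We call it a \emph{$(Q,B)$-diagonal basis}. The $\mu_a$ are the eigenvalues of the operator $Q^{-1}B$, the \emph{eigenvalues of $B$ relative to $Q$}. For $1\le j\le r$ let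
\[
\alpha_j(Q,B),\qquad\beta_j(Q,B)
\]
be half the sum of the $j$ largest, respectively the $j$ smallest, of them.

The inner product $\wedge^jQ$ on $\wedge^jV$ is given by $\wedge^jQ(v_1\wedge\dots\wedge v_j,w_1\wedge\dots\wedge w_j)=\det(Q(v_a,w_b))$. Put $e_I=e_{i_1}\wedge\dots\wedge e_{i_j}$ for $I=\{i_1<\dots<i_j\}$; the matrix of $\wedge^jQ$ in the basis $(e_I)$ consists of the $j\times j$ minors of the matrix of $Q$. The dual inner product $Q^\vee$ on $V^*$ is the map $Q^{-1}\colon V^*\to V$; its matrix in a dual basis is the inverse of the matrix of $Q$, and $(Q^\vee)^\vee=Q$.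

\begin{lemma}\label{lem:la}
Let $Q\in\operatorname{Sym}^+(V)$ and $1\le j\le r$.
\begin{enumerate}
\item[(a)] Let $R\in\operatorname{Sym}^+(V)$, and let $(e_a)$ be $(Q,R)$-diagonal with eigenvalues $\rho_a$. Then $(e_I)$ is $(\wedge^jQ,\wedge^jR)$-diagonal with eigenvalues $\prod_{a\in I}\rho_a$, and the dual basis is $(Q^\vee,R^\vee)$-diagonal with eigenvalues $\rho_a^{-1}$. In particular $Q\le R$ if and only if $R^\vee\le Q^\vee$, and the maximum and the minimum of $\wedge^jR(w)/\wedge^jQ(w)$ over $w\ne0$ are attained at decomposable vectors.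
\item[(b)] Let $t\mapsto Q_t\in\operatorname{Sym}^+(V)$ be differentiable at $t_0$ with $Q_{t_0}=Q$ and derivative $B$, and let $(e_a)$ be $(Q,B)$-diagonal with eigenvalues $\mu_a$. Then at $t_0$ the derivative of $\wedge^jQ_t$ is diagonal in $(e_I)$ with entries $\sum_{a\in I}\mu_a$, and the derivative of $Q_t^\vee$ is diagonal in the dual basis with entries $-\mu_a$. In particular, for $0\ne w\in\wedge^jV$,
\[
2\beta_j(Q,B)\le\frac{d}{dt}\Big|_{t=t_0}\log\wedge^jQ_t(w)\le2\alpha_j(Q,B).
\]
\item[(c)] If $|B(v)/Q(v)-B'(v)/Q'(v)|\le\theta$ for all $v\ne0$, then $\alpha_j(Q,B)$ and $\alpha_j(Q',B')$ differ by at most $j\theta/2$, and so do $\beta_j(Q,B)$ and $\beta_j(Q',B')$.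
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The minor of a diagonal matrix with rows $I$ and columns $J$ has a zero row if $I\ne J$ and is the product of the diagonal entries if $I=J$; the inverse of a diagonal matrix is diagonal with the reciprocal entries. A quotient $B(v)/Q(v)$ is a weighted mean of the eigenvalues of $B$ relative to $Q$, so its extreme values are the extreme eigenvalues and are attained at vectors of a diagonal basis. Both sides of the equivalence say that all $\rho_a\ge1$.

(b) With $s=t-t_0$, the matrix of $Q_t$ is $\operatorname{diag}(1+s\mu_a)+o(s)$. Minors and the inverse are smooth functions of the matrix, so up to $o(s)$ they are those of the diagonal matrix, and $\prod_{a\in I}(1+s\mu_a)=1+s\sum_{a\in I}\mu_a+o(s)$, $(1+s\mu_a)^{-1}=1-s\mu_a+o(s)$. The logarithmic derivative is the quotient of the derivative of $\wedge^jQ_t(w)$ by $\wedge^jQ(w)$, so it lies between the smallest and the largest of the sums $\sum_{a\in I}\mu_a$, which are $2\beta_j$ and $2\alpha_j$.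

(c) By the min-max principle, the $l$-th largest eigenvalue of $B$ relative to $Q$ is the maximum over $l$-dimensional subspaces $W$ of $\min_{0\neq v\in W}B(v)/Q(v)$. So it changes by at most $\theta$.
\end{proof}

\subsection*{From infinitesimal rates to growth}
For an invariant subbundle $Z$ write $A_t(x)=DX_t(x)|Z_x$, and $A^*B=B(A\,\cdot,A\,\cdot)$ for the pull-back of a form $B$ by a linear isomorphism $A$. For a smooth metric $g$ define the \emph{infinitesimal rates}
\[
\alpha^g_{Z,j}(x)=\alpha_j\big(g|Z_x,\mathcal{L}_Xg|Z_x\big),\qquad\beta^g_{Z,j}(x)=\beta_j\big(g|Z_x,\mathcal{L}_Xg|Z_x\big).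
\]
They are continuous on $\Lambda$: in a local frame of $Z$ both forms are continuous matrix functions, and Lemma~\ref{lem:la}(c) applies.

\begin{lemma}\label{lem:integrate}
For $x\in\Lambda$ and $t\ge0$,
\[
\int_0^t\beta^g_{Z,j}(X_sx)\,ds\le b^g_{Z,j}(t,x)\le a^g_{Z,j}(t,x)\le\int_0^t\alpha^g_{Z,j}(X_sx)\,ds .
\]
\end{lemma}

\begin{proof}
The path $G_s=A_s(x)^*g(X_sx)$ in $\operatorname{Sym}^+(Z_x)$ has derivative $A_s(x)^*(\mathcal{L}_Xg)(X_sx)$, and $\wedge^jG_s(w)=|\wedge^jDX_sw|_g^2$. Relative eigenvalues do not change when both forms are pulled back by the same isomorphism. So Lemma~\ref{lem:la}(b) places $\frac{d}{ds}\log|\wedge^jDX_sw|_g$ between $\beta^g_{Z,j}(X_sx)$ and $\alpha^g_{Z,j}(X_sx)$. Integrate over $[0,t]$.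
\end{proof}

Let $L=\frac12\max_\Lambda|\mathcal{L}_Xg_0|_{g_0}$. All eigenvalues of $\mathcal{L}_Xg_0|Z_x$ relative to $g_0|Z_x$ lie in $[-2L,2L]$, so the lemma gives
\begin{equation}\label{eq:linear}
-jLt\le b^{g_0}_{Z,j}(t,x)\le a^{g_0}_{Z,j}(t,x)\le jLt .
\end{equation}

The three properties in the conjecture are of the form \eqref{eq:family}. Indeed, for any metric $g$ we have $a^g_{E,1}(t,x)=\log\|DX_t|E_x\|_g$ and $b^g_{F,1}(t,x)=-\log\|DX_{-t}|F_{X_tx}\|_g$. By Lemma~\ref{lem:la}(a), applied to $Q=g|F_x$ and $R=A_t(x)^*g(X_tx)$, the minimum defining $b^g_{F,k}$ is attained at the wedge product of a $k$-frame, so expansion of $k$-frames is the same as expansion of all of $\wedge^kF_x$. Hence \eqref{eq:D}, \eqref{eq:C} and \eqref{eq:V} for $g$, with $C\le 1$, are equivalent to the following inequalities for $x\in\Lambda$, $t\ge0$: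
\begin{equation}\label{eq:dict}
a^g_{E,1}-b^g_{F,1}\le\log K-\lambda t,\qquad a^g_{E,1}\le\log K-\lambda t,\qquad-b^g_{F,k}\le|\log C|-\lambda t .
\end{equation}
By Lemma~\ref{lem:integrate}, $g$ is adapted with rate $\lambda'$ as soon as $\alpha^g_{E,1}-\beta^g_{F,1}$, $\alpha^g_{E,1}$ and $-\beta^g_{F,k}$ are at most $-\lambda'$ on $\Lambda$. The task is to prescribe infinitesimal rates.

\begin{example}\label{ex:sing}
Let $\Lambda=\{\sigma\}$ with $X(\sigma)=0$ and $A=DX(\sigma)$. Then $DX_t(\sigma)=e^{tA}$, and \eqref{eq:lie} gives $\mathcal{L}_Xg=A^Tg+gA$ at $\sigma$. Let $\mu$ be the largest real part of an eigenvalue of $A|E$ and $\nu_1\le\dots\le\nu_{d_F}$ the real parts of the eigenvalues of $A|F$. The spectral radii of $e^{tA}|E$, $e^{-tA}|F$ and $\wedge^k(e^{-tA}|F)$ are $e^{t\mu}$, $e^{-t\nu_1}$ and $e^{-t(\nu_1+\dots+\nu_k)}$. A spectral radius is at most the norm, so \eqref{eq:dict} gives, as $t\to\infty$,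
\[
\mu-\nu_1\le-\lambda,\qquad\mu\le-\lambda,\qquad\nu_1+\dots+\nu_k\ge\lambda .
\]
In rescaled real Jordan bases of $E$ and $F$ we have $A=A_0+\delta N$, where $\frac12(A_0+A_0^T)$ is the diagonal matrix of the real parts, $\|N\|\le1$, and $\delta>0$ is as small as we like. Declare these bases orthonormal. By Lemma~\ref{lem:la}(c), $\alpha^g_{E,1}\le\mu+\delta$, $\beta^g_{F,1}\ge\nu_1-\delta$ and $\beta^g_{F,k}\ge\nu_1+\dots+\nu_k-k\delta$, so $g$ is adapted with rate $\lambda-k\delta$.
\end{example}

\section{The case of line bundles}\label{sec:line}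

Let $Z$ be an invariant subbundle of rank one, $p=g_0|Z$, and $a(t,x)=a^{g_0}_{Z,1}(t,x)=b^{g_0}_{Z,1}(t,x)$. The chain rule makes $a$ additive: $a(s+t,x)=a(s,x)+a(t,X_sx)$. Every metric on $Z$ has the form $q=e^{2\varphi}p$, and its growth function is $a^q(s,x)=a(s,x)+\varphi(X_sx)-\varphi(x)$. Fix $\varepsilon>0$ and take
\[
\varphi(x)=\varepsilon\int_0^\infty e^{-\varepsilon t}a(t,x)\,dt,
\]
which converges and is continuous by \eqref{eq:linear}. By additivity,
\begin{equation}\label{eq:shift}
a(s,x)+\varphi(X_sx)=\varepsilon\int_0^\infty e^{-\varepsilon t}a(s+t,x)\,dt=\varepsilon e^{\varepsilon s}\int_s^\infty e^{-\varepsilon u}a(u,x)\,du .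
\end{equation}
The derivative at $s=0$ is $\varepsilon\varphi(x)-\varepsilon a(0,x)=\varepsilon\varphi(x)$. Since $a^q$ is also additive,
\[
a^q(t,x)=\int_0^tr(X_sx)\,ds,\qquad r(x)=\varepsilon^2\int_0^\infty e^{-\varepsilon t}a(t,x)\,dt .
\]
So the infinitesimal rate $r(x)$ of $q$ is the average of the finite-time exponents $a(t,x)/t$ against the probability density $\varepsilon^2te^{-\varepsilon t}$, whose mean is $2/\varepsilon$. For small $\varepsilon$ the average sees long times, where a constant weighs little. Precisely,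
\begin{equation}\label{eq:avg}
\varepsilon^2\int_0^\infty e^{-\varepsilon t}(\kappa+\rho t)\,dt=\varepsilon\kappa+\rho .
\end{equation}

The point is that $r$ depends linearly on $a$, with weights that do not depend on the bundle or on the inequality. Take the smallest case of the conjecture, $n=3$ and $d_F=k=2$, and suppose that $F=F^1\oplus F^2$ is a $g_0$-orthogonal sum of invariant line bundles. Let $a_E,a_1,a_2$ be the growth functions of $E,F^1,F^2$. Then $b^{g_0}_{F,1}=\min(a_1,a_2)$ and $b^{g_0}_{F,2}=a_1+a_2$, so \eqref{eq:dict} reads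
\[
a_E-a_i\le\log K-\lambda t\quad(i=1,2),\qquad a_E\le\log K-\lambda t,\qquad-(a_1+a_2)\le|\log C|-\lambda t .
\]
Modify the metric on the three lines with the same $\varepsilon$, and declare them orthogonal. Averaging each inequality with \eqref{eq:avg} gives $r_E-r_i\le-\lambda+\varepsilon\log K$, $r_E\le-\lambda+\varepsilon\log K$ and $-(r_1+r_2)\le-\lambda+\varepsilon|\log C|$ at every point of $\Lambda$. Integration along the orbit gives the same four inequalities for the new metric with constants $0$ and a rate close to $\lambda$.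

To see what must be generalized, fix $x$ and $0\neq v\in Z_x$, and consider the pull-backs $P_s=A_s(x)^*p(X_sx)$ and $Q_s=A_s(x)^*q(X_sx)$. Formula \eqref{eq:shift} says that
\begin{equation}\label{eq:geom}
\log Q_s(v)=\varepsilon\int_s^\infty e^{-\varepsilon(u-s)}\log P_u(v)\,du :
\end{equation}
$Q_s$ is a weighted geometric mean of the future pull-backs of $p$. In higher rank the right side of \eqref{eq:geom} is not the logarithm of a quadratic form in $v$. For instance, $f=\sqrt{(x^2+y^2)(x^2+4y^2)}$ violates the parallelogram law, since $f(1,1)+f(1,-1)=2\sqrt{10}$ while $2f(1,0)+2f(0,1)=6$. But differentiating \eqref{eq:geom} gives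
\[
\dot Q_s=-\varepsilon\,Q_s\log(P_s/Q_s),
\]
and \eqref{eq:geom} is the only solution with $\log(P_s/Q_s)$ bounded, because the logarithms of two solutions differ by $ce^{\varepsilon s}$. This characterization survives in every rank once $P/Q$ is read as the operator $Q^{-1}P$.

\section{A differential equation for inner products}\label{sec:ode}

For $P,Q\in\operatorname{Sym}^+(V)$ define the symmetric form
\[
S(Q,P)=Q(H\,\cdot,\cdot),\qquad H=\log(Q^{-1}P).
\]
In a $(Q,P)$-diagonal basis with $P(e_a)=e^{h_a}$, the form $S(Q,P)$ is diagonal with entries $h_a$. It is the velocity at $s=0$ of the curve $Q(e^{sH}\cdot,\cdot)$, with entries $e^{sh_a}$, which interpolates geometrically between $Q$ at $s=0$ and $P$ at $s=1$. The principal logarithm is analytic on the open set of matrices without eigenvalues in $(-\infty,0]$, so $S$ is a smooth function of $(Q,P)$. For $\varepsilon>0$ and a continuous path $t\mapsto P_t\in\operatorname{Sym}^+(V)$ consider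
\begin{equation}\label{eq:ode}
\dot Q_t=-\varepsilon S(Q_t,P_t).
\end{equation}
Backward in time, $Q_t$ is pulled toward $P_t$. The right side is continuous in $t$ and smooth in $Q$, so solutions with a given initial or terminal value exist locally and are unique.

\begin{lemma}\label{lem:S}
Let $P,Q,R\in\operatorname{Sym}^+(V)$ and $0\ne v\in V$.
\begin{enumerate}
\item[(a)] $S(A^*Q,A^*P)=A^*S(Q,P)$ for every linear isomorphism $A\colon W\to V$, and $S(e^mQ,P)=e^m(S(Q,P)-mQ)$ for $m\in\mathbb{R}$.
\item[(b)] $S(Q,P)(v)/Q(v)\le\log\big(P(v)/Q(v)\big)$.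
\item[(c)] If $Q\le R$ and $Q(v)=R(v)$, then $S(Q,P)(v)\le S(R,P)(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The isomorphism $A^{-1}$ carries a $(Q,P)$-diagonal basis to an $(A^*Q,A^*P)$-diagonal basis with the same eigenvalues. Replacing $Q$ by $e^mQ$ replaces $H$ by $H-m$.

(b) Normalize $Q(v)=1$ and write $v=\sum v_ae_a$ in a $(Q,P)$-diagonal basis, so that $\sum v_a^2=1$. By Jensen's inequality for the concave function $\log$,
\[
S(Q,P)(v)=\sum v_a^2h_a\le\log\sum v_a^2e^{h_a}=\log P(v).
\]

(c) The forms $Q$, $R$ and $P$ cannot in general be diagonalized together, so we need a formula for $S$ in which the dependence on $Q$ is visibly monotone. For $x>0$,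
\[
\int_0^\infty\frac1s\Big[\frac{x}{x+s}-\frac1{1+s}\Big]ds=\int_0^\infty\Big[\frac1{1+s}-\frac1{x+s}\Big]ds=\log x .
\]
In a $(Q,P)$-diagonal basis, $(Q^\vee+sP^\vee)^\vee$ is diagonal with entries $(1+se^{-h_a})^{-1}=x/(x+s)$, $x=e^{h_a}$. Therefore
\[
S(Q,P)(v)=\int_0^\infty\frac1s\Big[(Q^\vee+sP^\vee)^\vee(v)-\frac{Q(v)}{1+s}\Big]ds,
\]
and the same formula holds with $R$ in place of $Q$. If $Q\le R$, then Lemma~\ref{lem:la}(a) gives $R^\vee+sP^\vee\le Q^\vee+sP^\vee$ and then $(Q^\vee+sP^\vee)^\vee\le(R^\vee+sP^\vee)^\vee$. The second terms of the two integrands agree because $Q(v)=R(v)$.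
\end{proof}

We measure distances in $\operatorname{Sym}^+(V)$ by
\[
d(Q,R)=\max_{v\ne0}\big|\log\big(R(v)/Q(v)\big)\big|=\max_a|\log\rho_a|,
\]
where $\rho_a$ are the eigenvalues of $R$ relative to $Q$. This is a metric. The closed ball of radius $c$ about $Q$ is $\{R:e^{-c}Q\le R\le e^cQ\}$, a closed bounded set of symmetric forms that shrinks to $Q$ as $c\to0$. So $d$ induces the usual topology, closed balls are compact, and $d$ is complete. It is invariant under pull-back by isomorphisms, and Lemma~\ref{lem:la}(a) gives
\begin{equation}\label{eq:dist}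
d(Q^\vee,R^\vee)=d(Q,R),\qquad d(\wedge^jQ,\wedge^jR)\le j\,d(Q,R).
\end{equation}

The next lemma contains the three properties of \eqref{eq:ode} on which the proof rests. Part (a) resolves the first difficulty named in the introduction: the equation on $V$ induces the same equation on $\wedge^jV$. Part (b) keeps one half of the identity \eqref{eq:geom} as an inequality; the other half is recovered by applying (b) to the dual space. Part (c) compares two solutions and replaces the uniqueness argument of the rank one case.

\begin{lemma}\label{lem:sol}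
Let $Q_t$ solve \eqref{eq:ode} for $P_t$ on $[t_0,t_1]$.
\begin{enumerate}
\item[(a)] $\wedge^jQ_t$ solves \eqref{eq:ode} on $\wedge^jV$ for $\wedge^jP_t$, and $Q_t^\vee$ solves \eqref{eq:ode} on $V^*$ for $P_t^\vee$.
\item[(b)] For $v\ne0$,
\[
\log Q_{t_0}(v)\le e^{-\varepsilon(t_1-t_0)}\log Q_{t_1}(v)+\varepsilon\int_{t_0}^{t_1}e^{-\varepsilon(u-t_0)}\log P_u(v)\,du .
\]
\item[(c)] If $\tilde Q_t$ is another solution for the same $P_t$, then $d(Q_{t_0},\tilde Q_{t_0})\le e^{-\varepsilon(t_1-t_0)}d(Q_{t_1},\tilde Q_{t_1})$.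
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $t$ and a $(Q_t,P_t)$-diagonal basis with $P_t(e_a)=e^{h_a}$. Then $\dot Q_t$ is diagonal with entries $-\varepsilon h_a$. Put $h_I=\sum_{a\in I}h_a$. By Lemma~\ref{lem:la}(b), the derivatives of $\wedge^jQ_t$ and $Q_t^\vee$ are diagonal with entries $-\varepsilon h_I$ and $\varepsilon h_a$. By Lemma~\ref{lem:la}(a), $\wedge^jP_t$ and $P_t^\vee$ are diagonal in the same bases with entries $e^{h_I}$ and $e^{-h_a}$, so $S(\wedge^jQ_t,\wedge^jP_t)$ and $S(Q_t^\vee,P_t^\vee)$ have entries $h_I$ and $-h_a$.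

(b) For $y(t)=\log Q_t(v)$, Lemma~\ref{lem:S}(b) gives $\dot y=-\varepsilon S(Q_t,P_t)(v)/Q_t(v)\ge\varepsilon y-\varepsilon\log P_t(v)$, that is, $(e^{-\varepsilon t}y)'\ge-\varepsilon e^{-\varepsilon t}\log P_t(v)$. Integrate over $[t_0,t_1]$ and multiply by $e^{\varepsilon t_0}$.

(c) Let $f(t,v)=\log(\tilde Q_t(v)/Q_t(v))$ and $m(t)=\max_{v\ne0}f(t,v)$. The function $f$ is homogeneous of degree $0$ in $v$ and $\partial_tf$ is continuous, hence bounded on $[t_0,t_1]\times(V\setminus0)$. So $m$ is Lipschitz, and thus differentiable almost everywhere and the integral of its derivative. Let $t\in(t_0,t_1)$ be a point of differentiability and $v$ a maximizer of $f(t,\cdot)$. The function $m-f(\cdot,v)\ge0$ vanishes at $t$, so $m'(t)=\partial_tf(t,v)$. Put $R=e^{m(t)}Q_t$. Then $\tilde Q_t\le R$ and $\tilde Q_t(v)=R(v)$, and Lemma~\ref{lem:S}(c) and (a) give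
\[
\frac{S(\tilde Q_t,P_t)(v)}{\tilde Q_t(v)}\le\frac{S(R,P_t)(v)}{R(v)}=\frac{S(Q_t,P_t)(v)}{Q_t(v)}-m(t).
\]
Since $\partial_tf(t,v)$ is $-\varepsilon$ times the difference of the left side and $S(Q_t,P_t)(v)/Q_t(v)$, we get $m'(t)\ge\varepsilon m(t)$. Hence $e^{-\varepsilon t}m(t)$ is nondecreasing, and $m(t_0)\le e^{-\varepsilon(t_1-t_0)}m(t_1)\le e^{-\varepsilon(t_1-t_0)}d(Q_{t_1},\tilde Q_{t_1})$. The distance at $t_0$ is the larger of $m(t_0)$ and the same quantity with $Q$ and $\tilde Q$ exchanged.
\end{proof}

We now single out the solution that stays close to $P_t$. Since the equation contracts backward in time, we start on $P$ at a late time $T$, solve backward, and let $T\to\infty$.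

\begin{proposition}\label{prop:bounded}
Let $P\colon[0,\infty)\to\operatorname{Sym}^+(V)$ satisfy $d(P_t,P_u)\le2L|u-t|$.
\begin{enumerate}
\item[(a)] For $T>0$, the solution $Q^T$ of \eqref{eq:ode} with $Q^T_T=P_T$ exists on $[0,T]$, and $d(Q^T_t,P_t)\le2L/\varepsilon$.
\item[(b)] There is exactly one solution $Q$ of \eqref{eq:ode} on $[0,\infty)$ with $\sup_td(Q_t,P_t)<\infty$. It satisfies $d(Q_t,P_t)\le2L/\varepsilon$, and $d(Q^T_t,Q_t)\le(2L/\varepsilon)e^{-\varepsilon(T-t)}$ for $t\le T$.
\item[(c)] For $1\le j\le r$, $0\ne w\in\wedge^jV$ and $0\ne\xi\in(\wedge^jV)^*$,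
\begin{align*}
\log\wedge^jQ_0(w)&\le\varepsilon\int_0^\infty e^{-\varepsilon t}\log\wedge^jP_t(w)\,dt,\\
\log(\wedge^jQ_0)^\vee(\xi)&\le\varepsilon\int_0^\infty e^{-\varepsilon t}\log(\wedge^jP_t)^\vee(\xi)\,dt .
\end{align*}
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Suppose $Q^T$ is defined on $[t,T]$, and put $\tau=T-t$. Insert $\log P_u(v)\le\log P_t(v)+2L(u-t)$ into Lemma~\ref{lem:sol}(b). The weights $e^{-\varepsilon\tau}$ and $\varepsilon\int_0^\tau e^{-\varepsilon u}du$ add up to $1$, so
\[
\log\frac{Q^T_t(v)}{P_t(v)}\le2L\Big[\tau e^{-\varepsilon\tau}+\int_0^\tau\varepsilon ue^{-\varepsilon u}\,du\Big]=\frac{2L}\varepsilon\big(1-e^{-\varepsilon\tau}\big)\le\frac{2L}\varepsilon .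
\]
By Lemma~\ref{lem:sol}(a) and \eqref{eq:dist}, the same argument applies to the dual paths and gives $(Q^T_t)^\vee\le e^{2L/\varepsilon}P_t^\vee$, that is, $Q^T_t\ge e^{-2L/\varepsilon}P_t$. Thus $d(Q_t^T,P_t)\le2L/\varepsilon$. The solution stays in the compact ball of radius $2L/\varepsilon+2LT$ about $P_0$, so it extends to $[0,T]$.

(b) For $t\le T\le T'$, Lemma~\ref{lem:sol}(c) on $[t,T]$ and part (a) give
\[
d(Q^T_t,Q^{T'}_t)\le e^{-\varepsilon(T-t)}d(P_T,Q^{T'}_T)\le(2L/\varepsilon)e^{-\varepsilon(T-t)} .
\]
So $Q^T_t$ converges as $T\to\infty$, uniformly for $t$ in bounded intervals, to a continuous path $Q_t$ with the two stated bounds. On a bounded interval all these paths take values in one compact ball, on which $S$ is uniformly continuous, so we may pass to the limit in $Q^T_t=Q^T_0-\varepsilon\int_0^tS(Q^T_u,P_u)\,du$. Hence $Q$ solves \eqref{eq:ode}. If $\tilde Q$ is a solution with $d(\tilde Q_t,P_t)\le c$, then $d(Q_t,\tilde Q_t)\le e^{-\varepsilon(T-t)}(2L/\varepsilon+c)$ for all $T\ge t$, so $\tilde Q=Q$.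

(c) By Lemma~\ref{lem:sol}(a), $\wedge^jQ_t$ solves \eqref{eq:ode} for $\wedge^jP_t$, and $(\wedge^jQ_t)^\vee$ for $(\wedge^jP_t)^\vee$. Apply Lemma~\ref{lem:sol}(b) on $[0,T]$. By \eqref{eq:dist}, $\wedge^jQ_T$ and $\wedge^jP_T$ are within distance $j(2L/\varepsilon+2LT)$ of $\wedge^jP_0$, and the same holds for the duals. So all logarithms grow at most linearly in $T$, the integrals converge, and the boundary term tends to $0$ as $T\to\infty$.
\end{proof}

\section{The mean metric on an invariant subbundle}\label{sec:mean}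

Let $Z$ be an invariant subbundle of rank $r$, $p=g_0|Z$, and $\varepsilon>0$. For $x\in\Lambda$ and $t\ge0$ put $P^x_t=A_t(x)^*p(X_tx)\in\operatorname{Sym}^+(Z_x)$. Then $P^x_0=p(x)$, $\wedge^jP^x_t(w)=|\wedge^jDX_tw|^2_{g_0}$, and by the chain rule
\begin{equation}\label{eq:cocycle}
A_s(x)^*P^{X_sx}_t=P^x_{s+t}.
\end{equation}
For $t\le u$ we have $P^x_u(v)/P^x_t(v)=|DX_{u-t}v'|^2_{g_0}/|v'|^2_{g_0}$ with $v'=DX_tv$, so \eqref{eq:linear} gives $d(P^x_t,P^x_u)\le2L(u-t)$ with $L$ independent of $x$. Let $Q^x$ be the solution of Proposition~\ref{prop:bounded}(b) for $P^x$, and define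
\[
q(x)=Q^x_0,\qquad\ell(x)=-\varepsilon S(q(x),p(x)).
\]

\begin{proposition}\label{prop:mean}
\begin{enumerate}
\item[(a)] $q$ and $\ell$ are continuous on $\Lambda$.
\item[(b)] $A_\tau(x)^*q(X_\tau x)-q(x)=\int_0^\tau A_u(x)^*\ell(X_ux)\,du$ for $x\in\Lambda$, $\tau\ge0$.
\item[(c)] For $x\in\Lambda$ and $1\le j\le r$,
\[
\alpha_j(q,\ell)(x)\le\varepsilon^2\int_0^\infty e^{-\varepsilon t}a^{g_0}_{Z,j}(t,x)\,dt,\qquad
\beta_j(q,\ell)(x)\ge\varepsilon^2\int_0^\infty e^{-\varepsilon t}b^{g_0}_{Z,j}(t,x)\,dt .
\]
\end{enumerate}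
\end{proposition}

Part (b) says that $\ell$ is the derivative of $q$ along the flow, so (c) bounds the infinitesimal rates of $q$ by the same averages as in Section~\ref{sec:line}.

\begin{proof}
(a) Use a continuous frame of $Z$ on a compact neighborhood $N$ of $x_0$ in $\Lambda$ to regard $P^x_t$ as a matrix, jointly continuous in $(t,x)$. Fix $T$, and let $Q^{T,x}$ be the solution of Proposition~\ref{prop:bounded}(a). For $(t,x)\in[0,T]\times N$ the matrices $P^x_t$ and $Q^{T,x}_t$ lie in one compact $d$-ball. Such a ball is convex, so the smooth map $S$ is Lipschitz on the product of the ball with itself, say with constant $c$. Gronwall's inequality, applied backward from $T$, bounds $\|Q^{T,x}_0-Q^{T,y}_0\|$ by $(1+\varepsilon cT)e^{\varepsilon cT}\max_{t\le T}\|P^x_t-P^y_t\|$. Hence $Q^{T,x}_0$ is continuous in $x$. By Proposition~\ref{prop:bounded}(b), $d(Q_0^{T,x},q(x))\le(2L/\varepsilon)e^{-\varepsilon T}$ uniformly in $x$, so $q$ is continuous, and so is $\ell$.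

(b) Fix $s\ge0$. By Lemma~\ref{lem:S}(a) and \eqref{eq:cocycle}, the paths $t\mapsto A_s(x)^*Q^{X_sx}_t$ and $t\mapsto Q^x_{s+t}$ both solve \eqref{eq:ode} for the path $t\mapsto P^x_{s+t}$, and both stay within distance $2L/\varepsilon$ of it. By uniqueness they coincide, and $t=0$ gives $A_s(x)^*q(X_sx)=Q^x_s$. The derivative in $s$ is
\[
-\varepsilon S(Q^x_s,P^x_s)=-\varepsilon S\big(A_s(x)^*q(X_sx),A_s(x)^*p(X_sx)\big)=A_s(x)^*\ell(X_sx).
\]

(c) The equation ties the rates of $q$ to the ratio of $q$ and $p$. In a $(q,p)$-diagonal basis of $Z_x$ with $p(e_a)=e^{h_a}$, the eigenvalues of $\ell$ relative to $q$ are $-\varepsilon h_a$, and those of $\wedge^jp$ relative to $\wedge^jq$ are $e^{h_I}$. Both $2\alpha_j/\varepsilon$ and $\max_w\log(\wedge^jq(w)/\wedge^jp(w))$ equal $\max_I(-h_I)$, and the same holds for $2\beta_j/\varepsilon$ with minima: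
\[
\alpha_j(q,\ell)=\frac\varepsilon2\max_{w\neq0}\log\frac{\wedge^jq(w)}{\wedge^jp(w)},\qquad\beta_j(q,\ell)=\frac\varepsilon2\min_{w\ne0}\log\frac{\wedge^jq(w)}{\wedge^jp(w)} .
\]
Write $a_j,b_j$ for $a^{g_0}_{Z,j}(t,x),b^{g_0}_{Z,j}(t,x)$. By definition $e^{2b_j}\wedge^jp\le\wedge^jP^x_t\le e^{2a_j}\wedge^jp$. The upper bound and the first inequality of Proposition~\ref{prop:bounded}(c) give
\[
\log\wedge^jq(w)\le\log\wedge^jp(w)+2\varepsilon\int_0^\infty e^{-\varepsilon t}a_j\,dt,
\]
which is the bound for $\alpha_j$. The lower bound dualizes to $(\wedge^jP^x_t)^\vee\le e^{-2b_j}(\wedge^jp)^\vee$. The second inequality of Proposition~\ref{prop:bounded}(c) then gives $(\wedge^jq)^\vee\le e^{-2J}(\wedge^jp)^\vee$ with $J=\varepsilon\int_0^\infty e^{-\varepsilon t}b_j\,dt$. Dualizing back, $\wedge^jq\ge e^{2J}\wedge^jp$, so $\beta_j\ge\varepsilon J$.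
\end{proof}

\section{Smoothing a metric with its derivative along the flow}\label{sec:smooth}

The mean metric is only continuous and is defined only over $\Lambda$. A smooth metric that is merely uniformly close to it satisfies the inequalities with constants close to $1$, which is not enough. By Lemma~\ref{lem:integrate}, what must be approximated is the pair $(q,\ell)$.

\begin{proposition}\label{prop:smooth}
Let $q$ be a continuous family of inner products and $\ell$ a continuous family of symmetric forms on $T_xM$, $x\in\Lambda$, with $X_\tau^*q-q=\int_0^\tau X_u^*\ell\,du$ on $\Lambda$ for $\tau\ge0$. For every $\delta>0$ there is a $C^\infty$ metric $g$ on $M$ with $|g-q|_{g_0}\le\delta$ and $|\mathcal{L}_Xg-\ell|_{g_0}\le\delta$ on $\Lambda$.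
\end{proposition}

There are two obstacles. A continuous extension of $q$ off $\Lambda$ need not be differentiable along the flow; a short average along orbits repairs this. And convolution with a mollifier does not commute with differentiation along $X$; the next lemma shows that the commutator tends to zero. Let $\rho\ge0$ be a smooth function supported in the unit ball of $\mathbb{R}^n$ with $\int\rho=1$, let $\rho_\eta(x)=\eta^{-n}\rho(x/\eta)$ and $f_\eta=f*\rho_\eta$.

\begin{lemma}\label{lem:moll}
Let $X$ be a $C^1$ vector field on an open set $O\subset\mathbb{R}^n$ with local flow $X_s$. Let $f$ be continuous with compact support in $O$, and suppose that $Yf(x)=\frac{d}{ds}\big|_{s=0}f(X_sx)$ exists for all $x\in O$ and is continuous. Then $f_\eta\to f$ and $X\cdot\nabla f_\eta\to Yf$ uniformly on $O$ as $\eta\to0$.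
\end{lemma}

\begin{proof}
Both $f$ and $Yf$ are continuous and vanish off $\operatorname{supp}f$, so $f_\eta\to f$ and $(Yf)_\eta\to Yf$ uniformly. It remains to compare $X\cdot\nabla f_\eta$ with $(Yf)_\eta$. First we identify $Yf$ in the weak sense. Let $\psi\in C^1_c(O)$ and let $N\subset O$ be a compact neighborhood of $\operatorname{supp}\psi$. For small $|s|$ the substitution $y=X_sx$ gives
\[
\int f(X_sx)\psi(x)\,dx=\int_Nf(y)\,\psi(X_{-s}y)\det DX_{-s}(y)\,dy .
\]
The $s$-derivatives of both integrands are jointly continuous: by the flow property $\partial_sf(X_sx)=Yf(X_sx)$, and by the variational equation $\partial_s\det DX_{-s}(y)=-\operatorname{div}X(X_{-s}y)\det DX_{-s}(y)$. Differentiating at $s=0$,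
\[
\int(Yf)\,\psi=-\int f\,(X\cdot\nabla\psi+\psi\operatorname{div}X).
\]
Choose $\eta_0$ so that the closed $2\eta_0$-neighborhood $N'$ of $\operatorname{supp}f$ lies in $O$, and let $\eta<\eta_0$. At distance more than $\eta_0$ from $\operatorname{supp}f$ both functions to be compared vanish. For the other $x$ take $\psi(y)=\rho_\eta(x-y)$, which is supported in $N'$ and has gradient $-(\nabla\rho_\eta)(x-y)$. We obtain
\[
X\cdot\nabla f_\eta(x)-(Yf)_\eta(x)=\int f(y)\Big[(X(x)-X(y))\cdot(\nabla\rho_\eta)(x-y)+\rho_\eta(x-y)\operatorname{div}X(y)\Big]dy .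
\]
The bracket is the divergence in $y$ of the compactly supported $C^1$ field $(X(y)-X(x))\rho_\eta(x-y)$, so its integral is $0$, and $f(y)$ may be replaced by $f(y)-f(x)$. On the ball $|y-x|\le\eta$ we have $|X(x)-X(y)|\le\eta\max_{N'}\|DX\|$, and $\eta\|\nabla\rho_\eta\|_{L^1}=\|\nabla\rho\|_{L^1}$. With $\omega_f$ the modulus of continuity of $f$, the difference is at most
\[
\omega_f(\eta)\Big(\|\nabla\rho\|_{L^1}\max_{N'}\|DX\|+\max_{N'}|\operatorname{div}X|\Big),
\]
which tends to $0$ uniformly in $x$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:smooth}]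
We may assume $\delta<\min_\Lambda\min_{v\neq0}q(v)/g_0(v)$. Choose finitely many charts $U_i\subset\operatorname{int}M$ covering $\Lambda$ and $\chi_i\in C_c^\infty(U_i)$ with $\sum\chi_i=1$ on a neighborhood $W$ of $\Lambda$.

\emph{Step 1: averaging along the flow.} By Tietze's theorem, the components of $q$ on the compact set $\Lambda\cap\operatorname{supp}\chi_i$ extend to a continuous symmetric tensor $h_i$ on $U_i$. Then $h=\sum\chi_ih_i$ is continuous on $M$ and equals $q$ on $\Lambda$. For $\tau>0$ let $h_\tau=\frac1\tau\int_0^\tau X_u^*h\,du$, a continuous tensor. For $x\in\operatorname{int}M$ and small $|s|$ we have $X_s^*h_\tau(x)=\frac1\tau\int_s^{\tau+s}X_u^*h(x)\,du$. Hence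
\[
\ell_\tau:=\mathcal{L}_Xh_\tau=\tfrac1\tau(X_\tau^*h-h)
\]
exists and is continuous on $\operatorname{int}M$. On $\Lambda$, invariance and the hypothesis give $h_\tau=\frac1\tau\int_0^\tau X_u^*q\,du$ and $\ell_\tau=\frac1\tau\int_0^\tau X_u^*\ell\,du$. The maps $(u,x)\mapsto X_u^*q(x)$ and $(u,x)\mapsto X_u^*\ell(x)$ are continuous on the compact set $[0,1]\times\Lambda$, so $h_\tau\to q$ and $\ell_\tau\to\ell$ uniformly on $\Lambda$ as $\tau\to0$. Fix $\tau$ with both errors less than $\delta/2$.

\emph{Step 2: mollifying in charts.} Let $k_i=\chi_ih_\tau$. From $X_s^*k_i(x)=\chi_i(X_sx)X_s^*h_\tau(x)$ we see that $\mathcal{L}_Xk_i=(X\chi_i)h_\tau+\chi_i\ell_\tau$ exists and is continuous. On $W$ we have $\sum k_i=h_\tau$ and $\sum\mathcal{L}_Xk_i=\ell_\tau$. In the chart $U_i$,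
\[
k_i(X_sx)=DX_s(x)^{-T}\,(X_s^*k_i)(x)\,DX_s(x)^{-1},
\]
so each component of $k_i$ is differentiable along the flow, with continuous derivative given by the matrix $Yk_i=\mathcal{L}_Xk_i-DX^Tk_i-k_iDX$. Let $k_i^\eta$ be obtained by mollifying the components; it is smooth, symmetric and, for small $\eta$, supported in a fixed compact subset of $U_i$. By Lemma~\ref{lem:moll} and \eqref{eq:lie}, $k_i^\eta\to k_i$ and
\[
\mathcal{L}_Xk_i^\eta=Xk_i^\eta+DX^Tk_i^\eta+k_i^\eta DX\ \longrightarrow\ Yk_i+DX^Tk_i+k_iDX=\mathcal{L}_Xk_i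
\]
uniformly. So for small $\eta$ the smooth tensor $g_1=\sum k_i^\eta$ satisfies $|g_1-q|_{g_0}\le\delta$ and $|\mathcal{L}_Xg_1-\ell|_{g_0}\le\delta$ on $\Lambda$. By the choice of $\delta$, $g_1$ is positive definite on $\Lambda$, hence on a neighborhood $U$ of $\Lambda$. Take $\chi\in C_c^\infty(U;[0,1])$ with $\chi=1$ near $\Lambda$, and set $g=\chi g_1+(1-\chi)g_0$. This is a smooth metric that equals $g_1$ near $\Lambda$.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

We first prove the infinitesimal form of Theorem~\ref{thm:B}. Write $\alpha^g_{ij}=\alpha^g_{E^i,j}$ and $\beta^g_{ij}=\beta^g_{E^i,j}$.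

\begin{proposition}\label{prop:inf}
Under the hypotheses of Theorem~\ref{thm:B}, for every $\eta>0$ there is a $C^\infty$ metric $g$ on $M$ such that for each of the given inequalities
\[
\sum_{i,j}c_{ij}\,\alpha^g_{ij}(x)-\sum_{i,j}c'_{ij}\,\beta^g_{ij}(x)<\rho+\eta\qquad(x\in\Lambda).
\]
\end{proposition}

\begin{proof}
Choose $\varepsilon>0$ with $\varepsilon\kappa<\eta/2$ for each of the finitely many inequalities. Let $(q_i,\ell_i)$ be the pair of Section~\ref{sec:mean} for $Z=E^i$, with this $\varepsilon$ for all $i$. Since $c_{ij},c'_{ij}\ge0$ and all bounds in Proposition~\ref{prop:mean}(c) carry the same weight, they add up under one integral, and \eqref{eq:family} and \eqref{eq:avg} give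
\begin{equation}\label{eq:qbound}
\sum c_{ij}\,\alpha_j(q_i,\ell_i)-\sum c'_{ij}\,\beta_j(q_i,\ell_i)\le\varepsilon^2\int_0^\infty e^{-\varepsilon t}(\kappa+\rho t)\,dt<\rho+\frac\eta2
\end{equation}
on $\Lambda$. Let $q=\bigoplus q_i$ and $\ell=\bigoplus\ell_i$ on $T_\Lambda M$, with the $E^i$ mutually orthogonal for both forms. They are continuous because the splitting is, and since $DX_u$ preserves each $E^i$, Proposition~\ref{prop:mean}(b) gives $X_\tau^*q-q=\int_0^\tau X_u^*\ell\,du$. Let $g$ be the metric of Proposition~\ref{prop:smooth}. Choose $m_0>0$ with $q\ge m_0g_0$ on $\Lambda$, let $N=\max_\Lambda|\ell|_{g_0}$, and let $\delta\le m_0/2$, so that $g\ge\frac12m_0g_0$ on $\Lambda$. For $0\ne v\in T_xM$, $x\in\Lambda$,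
\[
\Big|\frac{\mathcal{L}_Xg(v)}{g(v)}-\frac{\ell(v)}{q(v)}\Big|\le\frac{|\mathcal{L}_Xg(v)-\ell(v)|}{g(v)}+\frac{|\ell(v)|\,|q(v)-g(v)|}{g(v)q(v)}\le\frac{2\delta}{m_0}+\frac{2N\delta}{m_0^2}=:\theta .
\]
Restrict to $v\in E^i_x$, where $q=q_i$ and $\ell=\ell_i$. By Lemma~\ref{lem:la}(c), $\alpha^g_{ij}$ and $\beta^g_{ij}$ differ from $\alpha_j(q_i,\ell_i)$ and $\beta_j(q_i,\ell_i)$ by at most $n\theta/2$. Take $\delta$ so small that $\frac12n\theta\sum(c_{ij}+c'_{ij})\le\eta/2$ for each inequality, and use \eqref{eq:qbound}.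
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $g$ be the metric of Proposition~\ref{prop:inf}. By Lemma~\ref{lem:integrate} and $c_{ij},c'_{ij}\ge0$,
\[
\sum c_{ij}a^g_{ij}(t,x)-\sum c'_{ij}b^g_{ij}(t,x)\le\int_0^t\Big(\sum c_{ij}\alpha^g_{ij}-\sum c'_{ij}\beta^g_{ij}\Big)(X_sx)\,ds\le(\rho+\eta)t .
\]
For the converse, let $g$ be any metric. By compactness $d(g(x),g_0(x))\le\gamma$ for some $\gamma$ and all $x$. By \eqref{eq:dist}, $\log|w|_g$ and $\log|w|_{g_0}$ differ by at most $j\gamma/2$ on $\wedge^jTM$, so $|a^g_{ij}-a^{g_0}_{ij}|\le j\gamma$ and $|b^g_{ij}-b^{g_0}_{ij}|\le j\gamma$. Only $\kappa$ changes.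
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ranks $d_F$ and $n-d_F$ are constant and positive. The hypotheses are the three inequalities \eqref{eq:dict} for $g_0$, which have the form \eqref{eq:family} with $\rho=-\lambda$. Theorem~\ref{thm:B} with $\eta=\lambda-\lambda'$ gives a $C^\infty$ metric $g$ satisfying \eqref{eq:dict} with $K=C=1$ and rate $\lambda'$.
\end{proof}

\begin{remark}\label{rem:hyp}
The metric $q$ depends only on $g_0$, $\varepsilon$ and the splitting; domination, contraction and volume expansion enter only in \eqref{eq:qbound}. Compactness of $\Lambda$ gives $L<\infty$, which makes the averages converge uniformly in $x$, and it gives the uniform approximations of Section~\ref{sec:smooth}. Continuity of the splitting makes $q$ and $\ell$ continuous. The $C^1$ regularity of $X$ is used in the variational equation, in \eqref{eq:lie} and in Lemma~\ref{lem:moll}. The boundary condition gives a forward flow on $M$ and $\Lambda\subset\operatorname{int}M$. The signs $c_{ij},c'_{ij}\ge0$ are used twice, because Lemma~\ref{lem:integrate}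 and Proposition~\ref{prop:mean}(c) are both one-sided. Only the restrictions of $g$ and $\mathcal{L}_Xg$ to the summands matter, so the smooth metric need not make them orthogonal.
\end{remark}

\section{Optimal rates and an infinitesimal criterion}\label{sec:cons}

Let $\Lambda$ be partially hyperbolic with splitting $E\oplus F$ and $\dim F_x=d_F\ge2$ constant, and let $\mathcal{K}$ be the set of $k\in\{2,\dots,d_F\}$ for which all $k$-subspaces of $F$ are volume-expanding. Call $\lambda$ an \emph{admissible rate} for one of \eqref{eq:D}, \eqref{eq:C}, \eqref{eq:V} if that inequality holds with rate $\lambda$ and some constant. Let $\lambda_d^*$, $\lambda_c^*$ and $\lambda^*_{v,k}$, $k\in\mathcal{K}$, be the suprema of the admissible rates; they are finite by \eqref{eq:linear}.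

\begin{corollary}\label{cor:rates}
The numbers $\lambda_d^*$, $\lambda_c^*$, $\lambda^*_{v,k}$ do not depend on the metric, and no metric realizes larger rates. For any $\lambda_d<\lambda^*_d$, $\lambda_c<\lambda_c^*$ and $\lambda_{v,k}<\lambda^*_{v,k}$, $k\in\mathcal{K}$, a single $C^\infty$ metric satisfies \eqref{eq:D} with rate $\lambda_d$, \eqref{eq:C} with rate $\lambda_c$ and \eqref{eq:V} with rate $\lambda_{v,k}$ for all $k\in\mathcal{K}$ simultaneously, with constants $K=C=1$.
\end{corollary}

\begin{proof}
By the converse part of Theorem~\ref{thm:B}, the set of admissible rates is the same for all metrics, which gives the first sentence. For the second, choose for each inequality an admissible rate larger than the prescribed one, write the inequalities as in \eqref{eq:dict}, each with its own rate, and apply Theorem~\ref{thm:B} with $\eta$ the smallest of the gaps.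
\end{proof}

\begin{corollary}\label{cor:crit}
Let $T_\Lambda M=E\oplus F$ be a continuous $DX_t$-invariant splitting with constant ranks and nonzero summands, and let $2\le k\le d_F$. The hypotheses of the conjecture hold if and only if there is a $C^\infty$ metric $g$ such that at each $x\in\Lambda$, with eigenvalues taken relative to $g$:
\begin{enumerate}
\item[(i)] $\mathcal{L}_Xg$ is negative definite on $E_x$;
\item[(ii)] every eigenvalue of $\mathcal{L}_Xg|E_x$ is smaller than every eigenvalue of $\mathcal{L}_Xg|F_x$;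
\item[(iii)] the sum of the $k$ smallest eigenvalues of $\mathcal{L}_Xg|F_x$ is positive.
\end{enumerate}
\end{corollary}

\begin{proof}
The three conditions say that $\alpha^g_{E,1}$, $\alpha^g_{E,1}-\beta^g_{F,1}$ and $-\beta^g_{F,k}$ are negative on $\Lambda$. If the hypotheses hold, Proposition~\ref{prop:inf} applied to \eqref{eq:dict} with $\eta<\lambda$ provides such a $g$. Conversely, three negative continuous functions on the compact set $\Lambda$ are bounded by $-\lambda$ for some $\lambda>0$, and Lemma~\ref{lem:integrate} gives \eqref{eq:dict} for $g$ with $K=C=1$.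
\end{proof}

The strict inequality $\lambda_{v,k}<\lambda^*_{v,k}$ in Corollary~\ref{cor:rates} cannot be weakened to $\le$ in general.

\begin{proposition}\label{prop:sharp}
Let $2\le k<d_F<n$, and let $X$ have a singularity $\sigma$ with $T_\sigma M=E\oplus F$, $DX(\sigma)=-I$ on $E$ and $DX(\sigma)=I+N$ on $F$, where $Ne_1=0$ and $Ne_{i+1}=e_i$ in a basis $e_1,\dots,e_{d_F}$ of $F$. For $\Lambda=\{\sigma\}$ the hypotheses of the conjecture hold and $\lambda^*_{v,k}=k$, but no metric satisfies \eqref{eq:V} with $C=1$ and $\lambda=k$.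
\end{proposition}

Such fields exist on every $M$: multiply the linear field by a bump function in an interior chart and, if $\partial M\ne\emptyset$, add an inward field supported near $\partial M$.

\begin{proof}
We have $DX_t=e^{-t}I$ on $E$ and $DX_t=e^te^{tN}$ on $F$. Since $N$ is nilpotent, $\|e^{-tN}\|$ grows at most polynomially, so \eqref{eq:C} holds, and \eqref{eq:D} holds because the product of norms is $e^{-2t}\|e^{-tN}\|$. The one-parameter group $\wedge^ke^{tN}$ equals $e^{tD}$, with generator
\[
D(v_1\wedge\dots\wedge v_k)=\sum_{a=1}^kv_1\wedge\dots\wedge Nv_a\wedge\dots\wedge v_k,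
\]
so $\wedge^kDX_t=e^{kt}e^{tD}$ on $\wedge^kF$ and, for every metric $g$, $b^g_{F,k}(t,\sigma)=kt-\log\|e^{-tD}\|_g$. The operator $D$ maps $e_I$ to a combination of vectors $e_J$ whose index sum is smaller by one, so $D$ is nilpotent and $e^{-tD}$ is a polynomial in $t$. Hence every rate below $k$ is admissible. No rate above $k$ is admissible, since $D(e_1\wedge\dots\wedge e_k)=0$ and this vector grows exactly like $e^{kt}$. Thus $\lambda^*_{v,k}=k$. If \eqref{eq:V} held for $g$ with $C=1$ and $\lambda=k$, then by \eqref{eq:dict} $\|e^{-tD}\|_g\le1$ for all $t>0$. A polynomial bounded on $(0,\infty)$ is constant, so $D=0$. But $k+1\le d_F$, and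
\[
D(e_2\wedge\dots\wedge e_{k+1})=e_1\wedge e_3\wedge\dots\wedge e_{k+1}\ne0,
\]
because all other terms of the sum contain a repeated factor. This is a contradiction.
\end{proof}

In this example $\|e^{-tD}\|$ is unbounded, so the rate $k$ is not admissible with any constant $C$. The example therefore concerns the supremum in Corollary~\ref{cor:rates}; it does not bear on the case $\lambda'=\lambda$ of Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{AS}
Vitor Araujo and Luciana Salgado, \emph{Dominated splitting for exterior powers and singular hyperbolicity}, arXiv:1204.4843 (2012).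

\end{thebibliography}
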